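# Minimally tough chordal graphs have toughness below 8: the least excess on a clique tree

## 1. The least excess over a subtree of a clique tree

All graphs are finite and simple, and $c(H)$ is the number of connected components of a graph $H$ (so the empty graph has $c=0$). A graph is *chordal* if it has no induced cycle of length at least $4$. Let $G=(V,E)$ be a connected chordal graph that is not complete, put $N=|V|$, and let $t>0$ be real. For $S\subseteq V$ define the *excess*
$$\operatorname{ex}(S)=|S|-t\,c(G-S). \tag{1}$$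

The structure theorem we use is due to Buneman, Gavril and Walter: $G$ has a *clique tree*, that is, a tree $T$ whose nodes are the maximal cliques of $G$ and in which, for every vertex $v$, the set $T_v$ of nodes containing $v$ induces a subtree. Fix one. Two distinct vertices $u,v$ are adjacent if and only if $T_u$ and $T_v$ meet, since an edge lies in some maximal clique and two vertices in a common clique are adjacent.

"Subtree" means a nonempty connected subgraph of $T$, and we identify it with its node set. If two subtrees meet, their union and their intersection are subtrees. Pairwise intersecting subtrees of a tree have a common node (the Helly property). For an edge $xy$ of $T$ we use one letter $s$ for the edge and for the vertex set $x\cap y$. For a subtree $T'$ let $V(T')$ be the union of its nodes, a set of vertices of $G$.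

**Definition (least excess).** For a subtree $T'$ and an edge $s$ of $T$,
$$M(T')=\min\{\operatorname{ex}(S): V(T')\subseteq S\subseteq V\},\qquad m(s)=\min\{\operatorname{ex}(S): s\subseteq S\subseteq V\}. \tag{2}$$
We write $M(x)=M(\{x\})$ for a node $x$ and $M(v)=M(T_v)$ for a vertex $v$.

**Example.** Let $t$ be a positive integer and let $G_t$ be $K_{2t+2}$ minus one edge $ab$. Write $C$ for the other $2t$ vertices. The maximal cliques are $x=C\cup\{a\}$ and $y=C\cup\{b\}$, so $T$ is a single edge with $s=C$. The sets containing $x$ are $x$, with excess $(2t+1)-t=t+1$, and $V$, with excess $2t+2$. So $M(x)=t+1$, and likewise $M(y)=t+1$. The sets containing $C$ also include $C$ itself, with excess $2t-2t=0$, so $m(s)=0$. Finally $M(T)=|V|=2t+2$. Note that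
$$M(T)=M(x)+M(y)-m(s).$$

This last equality holds in general (Section 4): $M$ is *modular*, although a minimum over sets has no evident reason to be additive. Here is what $M$ is for. We want to show that a very tough chordal graph has an edge that can be deleted without loss of toughness. If an edge cannot be deleted, some subtree has small $M$. Toughness makes $M$ large. Because $M$ is modular, these inequalities can be added over many edges and vertices, and they will turn out to be incompatible.

## 2. Toughness, critical edges, and the theorem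

**Definition (toughness).** For real $t$, a graph $G$ is *$t$-tough* if $|S|\ge t\cdot c(G-S)$ for every $S\subseteq V(G)$ such that $G-S$ is disconnected. The *toughness* $\tau(G)$ is the maximum $t$ such that $G$ is $t$-tough, except that $\tau(G)=\infty$ if $G$ is complete. The graph $G$ is *minimally $t$-tough* if $\tau(G)=t$ and deleting any edge gives a graph of toughness strictly smaller than $t$.

Thus $G$ is $t$-tough exactly when $\operatorname{ex}(S)\ge 0$ for all $S$ with $G-S$ disconnected. For instance, in the star $K_{1,r}$ with $r\ge 2$ every separating set contains the center, so the worst ratio is $1/r$ and $\tau=1/r$. Deleting any edge disconnects the star and gives toughness $0$, so $K_{1,r}$ is a minimally $\frac1r$-tough chordal graph.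

All these examples have $t\le 1/2$. It is known that there is no minimally $t$-tough chordal graph with $1/2<t\le1$. The paper of J. Pascal Gollin, Martin Milanič and Laura Ogrin, "Minimal toughness in subclasses of weakly chordal graphs" (arXiv:2603.05100, 2026) is the source of the following problem: is there a real number $\hat t$ such that every minimally $t$-tough chordal graph with finite toughness satisfies $t\le\hat t$? The answer is yes.

**Theorem 1.** Let $t\ge 8$ be real and let $G$ be a non-complete chordal $t$-tough graph. Then $G$ has an edge $e$ such that $G-e$ is $t$-tough.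

**Corollary 2.** Every minimally $t$-tough chordal graph with $t<\infty$ satisfies $t<8$. In particular $\hat t=8$ works.

*Proof of the corollary from the theorem.* Let $G$ be chordal and minimally $t$-tough with $8\le t<\infty$. Then $G$ is not complete and is $t$-tough, so the theorem gives an edge $e$ with $G-e$ $t$-tough, that is, $\tau(G-e)\ge t$. This contradicts minimality. $\square$

There is no claim that $8$ is optimal; the range $1<t<8$ is not settled here.

Everything about an undeletable edge starts from the following observation.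

**Lemma 3.** Let $G$ be $t$-tough and let $e=uv$ be an edge such that $G-e$ is not $t$-tough. Then there is a set $S$ such that $G-e-S$ is disconnected and $|S|<t\,c(G-e-S)$. For every such $S$: $u,v\notin S$, the vertices $u,v$ lie in different components of $G-e-S$, and all common neighbors of $u$ and $v$ are in $S$.

*Proof.* Existence is the definition of not being $t$-tough. If $u\in S$ or $v\in S$, then $G-e-S=G-S$. If $u,v\notin S$ lie in the same component of $G-e-S$, then adding $e$ back does not change the number of components. In each of these cases $c(G-S)=c(G-e-S)\ge 2$ and $|S|<t\,c(G-S)$, contradicting toughness of $G$. A common neighbor outside $S$ would join $u$ to $v$ in $G-e-S$. $\square$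

**Joins, by hand.** Take a clique $C$ of size $k\ge1$ and $r\ge2$ disjoint cliques $Q_1,\dots,Q_r$, with no edges between different $Q_i$, and join $C$ completely to all of them. The result is chordal: a vertex of $C$ is adjacent to everything, so it is on no induced cycle of length at least $4$, and what remains is a disjoint union of cliques. Every separating set contains $C$ and leaves at most $r$ components, so the toughness is $t=k/r$, attained by $S=C$. Suppose $k\ge 2$ and let $u,v\in C$ be distinct. All other vertices are common neighbors, so if $uv$ were undeletable, Lemma 3 would force $S=V\setminus\{u,v\}$, with two components left, and $N-2<2t=2k/r\le k$. But $N-2\ge k+r-2\ge k$. So $uv$ can be deleted, and for $k\ge2$ no graph of this family is minimally tough. For $k=1$ the toughness is $1/r\le 1/2$.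

## 3. How far one critical edge takes us

A first approach to Theorem 1 is to choose one good edge $e=uv$ and derive a contradiction from the set $S$ of Lemma 3. Put $c=c(G-e-S)$. Since $G-(S\cup\{u\})=(G-e-S)-u$ has at least $c-1$ components, toughness of $G$ gives, when $c\ge3$, the bound $|S|+1\ge t(c-1)$. So
$$t(c-1)-1\le |S|<tc. \tag{3}$$
This is a window of length $t+1$, not a contradiction. In $G_t$ (with $\tau(G_t)=t$, the join with $k=2t$, $r=2$, $|Q_i|=1$) some edges are indeed critical: for $u\in C$ and $e=ua$ take $S=C\setminus\{u\}$. Then $G_t-e-S$ has components $\{a\}$ and $\{u,b\}$, and $2t-1<2t$. The edges inside $C$ are deletable, but that argument needed $S=V\setminus\{u,v\}$, because $u$ and $v$ are adjacent to everything. In a general chordal graph $T_u$ and $T_v$ overlap only partly, and Lemma 3 forces only the common neighbors into $S$.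

So we assume that *every* edge is undeletable and add up. The graph $G_t$ shows how narrow the contest is. There $M(v)=M(T)=2t+2$ for the $2t$ vertices of $C$, and $M(a)=M(b)=t+1$. The average of $M(v)$ is
$$\frac{2t(2t+2)+2(t+1)}{2t+2}=2t+1 .$$
In general an exact averaging identity will say that a slightly corrected version of $M(v)$ has average at least $2t+1$. On the other side, an undeletable edge $uv$ will produce a subtree containing $T_u\cap T_v$, in the main case containing $T_u\cup T_v$, with $M<2t+2$. A lower bound $2t+1$ on average against an upper bound $2t+2$ on unions: the proof wins this margin of $1$ by summing over all pairs inside a maximal clique.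

## 4. Branches of the clique tree and modularity of $M$

This section uses only that $G$ is connected, chordal and not complete. Since $G$ is not complete, $T$ has at least two nodes.

**Branches.** For an edge $xy$ of $T$ let $B_{x\to y}$ be the set of vertices contained only in nodes on the $y$-side of $xy$. A vertex $v$ lying in nodes on both sides has $x,y\in T_v$ by connectedness, so $v\in x\cap y=s$. Hence
$$V\setminus s=B_{x\to y}\sqcup B_{y\to x}.$$
No edge of $G$ joins the two parts, because adjacent vertices share a node. Both parts are nonempty: $y\setminus x\neq\emptyset$, as $x,y$ are distinct maximal cliques, and $y\setminus x\subseteq B_{x\to y}$. Define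
$$p(x\to y)=\max_{Z\subseteq B_{x\to y}}\bigl(t\,c(G[B_{x\to y}\setminus Z])-|Z|\bigr)\ \ge\ t,$$
where $Z=\emptyset$ gives the lower bound. This is the best gain available inside the branch. In $G_t$ the branch is $\{b\}$ and $p=t$. For a subtree $T'$ let $\partial T'=\{(x\to y):xy\in E(T),\,x\in T',\,y\notin T'\}$.

**Lemma 4.** Let $T'$, $T''$ be subtrees and $s=xy$ an edge of $T$.

(a) $M(T')=|V(T')|-\sum_{b\in\partial T'}p(b)$ and $m(s)=|s|-p(x\to y)-p(y\to x)$.

(b) If $T'\subseteq T''$, then $M(T')\le M(T'')$. If $s$ is incident with $x$, then $m(s)\le M(x)$.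

(c) We have
$$M(T')=\sum_{x\in T'}M(x)-\sum_{s\in E(T')}m(s). \tag{4}$$
Hence, if $T'$ and $T''$ share a node,
$$M(T'\cup T'')+M(T'\cap T'')=M(T')+M(T''), \tag{5}$$
and if deleting an edge $s$ splits a subtree $T'$ into $A$ and $B$, then
$$M(T')=M(A)+M(B)-m(s). \tag{6}$$

(d) For a node $K$ and a node $x\ne K$ put $i_K(x)=M(x)-m(s)\ge0$, where $s$ is the edge at $x$ towards $K$; for a set $A$ of nodes not containing $K$ put $i_K(A)=\sum_{x\in A}i_K(x)$. If $T',T''\ni K$, then
$$M(T')=M(K)+i_K(T'\setminus\{K\}), \tag{7}$$
$$M(T'\cup T'')=M(T')+i_K(T''\setminus T'),\qquad M(T'')=M(T'\cap T'')+i_K(T''\setminus T'). \tag{8}$$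

*Proof.* **(a)** The aim is to split the minimization branch by branch. If $v\notin V(T')$, then $T_v$ is connected and disjoint from $T'$, so it lies in one component of $T-T'$. These components correspond to the members of $\partial T'$. So $V\setminus V(T')$ is the disjoint union of the sets $B_b$, $b\in\partial T'$, with no edges of $G$ between different ones. For $S\supseteq V(T')$ we get
$$\operatorname{ex}(S)=|V(T')|+\sum_{b\in\partial T'}\bigl(|S\cap B_b|-t\,c(G[B_b\setminus S])\bigr),$$
and the sets $S\cap B_b$ can be chosen independently. The minimum of the summand for $b$ is $-p(b)$. For $m(s)$ use $V\setminus s=B_{x\to y}\sqcup B_{y\to x}$ in the same way.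

**(b)** If $V(T')\subseteq V(T'')$, the minimum defining $M(T'')$ is over fewer sets. The same holds for $s\subseteq x$.

**(c)** For $v\in V(T')$ the intersection $T_v\cap T'$ is a tree, so it has one more node than edges; an edge $s$ of $T'$ is in it exactly when $v\in s$. Summing over $v$ gives $|V(T')|=\sum_{x\in T'}|x|-\sum_{s\in E(T')}|s|$. Also
$$\sum_{x\in T'}\ \sum_{y\sim x}p(x\to y)=\sum_{b\in\partial T'}p(b)+\sum_{xy\in E(T')}\bigl(p(x\to y)+p(y\to x)\bigr).$$
Subtracting the second identity from the first and using (a) gives (4). For (5), every edge of $T$ with both ends in $T'\cup T''$ lies in $T'$ or in $T''$: if $x\in T'\setminus T''$ and $y\in T''\setminus T'$ were adjacent, a path in $T'$ from $x$ to a common node followed by a path in $T''$ to $y$ would avoid the edge $xy$ and close a cycle. So nodes and edges of the union and the intersection, counted together, are those of $T'$ and $T''$ counted together, and (5) follows from (4). Equation (6) is immediate from (4).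

**(d)** The inequality $i_K(x)\ge0$ is (b). For $x\in T'\setminus\{K\}$ the edge at $x$ towards $K$ lies in $T'$, and each edge of $T'$ arises from exactly one such $x$. So (7) is (4) rearranged, and (8) follows from (7). $\square$

## 5. What toughness gives: lower bounds on $M$

**Standing assumptions from here on, for contradiction.** $t\ge8$, $G$ is chordal, non-complete and $t$-tough, and $G-e$ is not $t$-tough for every edge $e$. Then $G$ is connected, since otherwise $S=\emptyset$ violates toughness. So Section 4 applies. Put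
$$\theta:=2t+1 .$$

**Sizes.** For an edge $s$ incident with the node $x$, $G-s$ is disconnected and $x\setminus s\ne\emptyset$, so
$$|s|\ge 2t,\qquad |x|\ge|s|+1\ge\theta\ \text{ for every node }x,\qquad N\ge|s|+2\ge 2t+2. \tag{9}$$

**The tree $T$ has at least $3$ nodes.** Suppose $T=\{x,y\}$ and let $u,v\in x\cap y$ be distinct. All other vertices are common neighbors of $u$ and $v$, so the set $S$ of Lemma 3 is $V\setminus\{u,v\}$ and $N-2<2t$, contradicting (9).

**Nonnegativity.** We have $m(s)\ge0$ and $M\ge0$. Let $S\supseteq s$. If $c(G-S)\ge2$, then $\operatorname{ex}(S)\ge0$ by toughness. If $c(G-S)\le1$, then $\operatorname{ex}(S)\ge|s|-t\ge t>0$. So $m(s)\ge0$. Every subtree contains a node and every node is incident with an edge, so $M\ge0$ by Lemma 4(b).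

**Lemma 5.** If $X\ne\emptyset$ is a clique, $T'\supseteq\bigcup_{v\in X}T_v$ and $T'\ne T$, then $M(T')\ge t+|X|$. Moreover $M(v)\ge t+1$ for every vertex $v$.

*Proof.* The idea is to release $X$ from an optimal set, which creates one extra component. Let $S\supseteq V(T')$ have $\operatorname{ex}(S)=M(T')$. Since $T'\ne T$, there is some $(x\to y)\in\partial T'$, and any $z\in B_{x\to y}$ lies outside $V(T')$. The set $V\setminus\{z\}$ has excess $N-1-t<N=\operatorname{ex}(V)$, so $S\ne V$ and $c(G-S)\ge1$. The set $X$ and all its neighbors lie in $V(T')\subseteq S$. So $X$ is a component of $G-(S\setminus X)$ and $c(G-(S\setminus X))=c(G-S)+1\ge2$. Toughness gives $|S|-|X|\ge t(c(G-S)+1)$, that is, $M(T')\ge t+|X|$. For the last statement take $X=\{v\}$ and $T'=T_v$ if $T_v\neq T$; if $T_v=T$, then $M(v)=N\ge2t+2$. $\square$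

**Lemma 6.** Let $\ell$ be a leaf of $T$ with edge $s$ and let $q=|\ell\setminus s|\ge1$. Then $M(\ell)-m(s)=q+t$; in particular $M(\ell)\ge t+1$. A subtree containing two leaves of $T$ has $M\ge2t+2$.

*Proof.* Let $y$ be the neighbor of $\ell$. Then $B_{y\to\ell}=\ell\setminus s$ is a nonempty clique, so $p(y\to\ell)=t$: the choice $Z=\emptyset$ gives $t$, and no other choice gives more. By Lemma 4(a),
$$M(\ell)-m(s)=\bigl(|\ell|-p(\ell\to y)\bigr)-\bigl(|s|-p(\ell\to y)-t\bigr)=q+t .$$
If $\ell_1\ne\ell_2$ are leaves in $T'$, then (7) with $K=\ell_1$ gives $M(T')\ge M(\ell_1)+i_{\ell_1}(\ell_2)\ge(t+1)+(t+1)$. $\square$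

## 6. What undeletable edges give: upper bounds on $M$

**Lemma 7.** For every edge $e=uv$ of $G$ there is a subtree $T'=T'_e\supseteq T_u\cap T_v$ with
$$M(T')<2t+2-t(l_u+l_v), \tag{10}$$
where $l_u$ is the number of edges of $T_u$ leaving $T'$ (one end in $T'$, the other in $T_u\setminus T'$), and $l_v$ is defined similarly.

*Proof.* **The subtree.** Take $S$ from Lemma 3 and put $S^*=S\cup\{u,v\}$. In a node of $T_u\cap T_v$ every vertex other than $u,v$ is a common neighbor of $u$ and $v$, so the node is a subset of $S^*$. Let $T'$ be the component containing $T_u\cap T_v$ of the forest induced by the nodes $x\subseteq S^*$. Then $V(T')\subseteq S^*$, and $y\not\subseteq S^*$ whenever $(x\to y)\in\partial T'$.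

**Counting vertices and components by branches.** For $b\in\partial T'$ put $Z_b=S^*\cap B_b$ and $k_b=c(G[B_b\setminus S^*])$. As in the proof of Lemma 4(a),
$$|S|+2=|V(T')|+\sum_b|Z_b|,\qquad c(G-S^*)=\sum_bk_b .$$

**Comparing $c(G-e-S)$ with $c(G-S^*)$.** Let $b=(x\to y)\in\partial T'$ with $xy$ an edge of $T_u$. Choose $z\in y\setminus S^*$. Since $z\notin V(T')$ and $z\in y$, we have $z\in B_b$; since $u,z\in y$, $z$ is adjacent to $u$. Different $b$ give different components of $G-S^*$. So the number $a_u$ of components of $G-S^*$ adjacent to $u$ is at least $l_u$, and likewise $a_v\ge l_v$. No component is adjacent to both $u$ and $v$, because $u$ and $v$ lie in different components of $G-e-S$. The graph $G-e-S$ arises from $G-S^*$ by adding $u$, which merges $a_u$ components with itself, and $v$, which merges $a_v$ other components with itself. Hence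
$$c(G-e-S)=\sum_bk_b+2-a_u-a_v\le\sum_bk_b+2-l_u-l_v .$$

**Conclusion.** From $|S|<t\,c(G-e-S)$ we get
$$|V(T')|-2+\sum_b|Z_b|<t\Bigl(\sum_bk_b+2-l_u-l_v\Bigr).$$
Since $tk_b-|Z_b|\le p(b)$,
$$M(T')=|V(T')|-\sum_bp(b)\le|V(T')|-\sum_b(tk_b-|Z_b|)<2t+2-t(l_u+l_v). \qquad\square$$

*Check in $G_t$.* For $e=ua$ and $S=C\setminus\{u\}$ we have $S^*=x$, so $T'=\{x\}$, $l_u=1$, $l_a=0$, and (10) reads $t+1<t+2$. For an edge inside $C$, any such $T'$ would be $T$, and (10) would read $2t+2<2t+2$.

**The types.** Fix $T'_e$ for each edge $e=uv$. If $l_u=0$, then $T_u\subseteq T'_e$, because $T_u$ is connected and meets $T'_e$; so $M(T'_e)\ge M(u)\ge t+1$ by Lemma 5. Since $M\ge0$ and $t>2$, (10) gives $l_u+l_v\le2$. The pairs $(2,0)$ and $(0,2)$ are impossible: they would give $t+1\le M(T'_e)<2$. So the *type* $(l_u,l_v)$ of $e$ is one of the following.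

* $(0,0)$: then $T_u\cup T_v\subseteq T'_e$ and $M(T_u\cup T_v)\le M(T'_e)<2t+2$.
* $(1,0)$: then $M(v)\le M(T'_e)<t+2$. Symmetrically, $(0,1)$ gives $M(u)<t+2$.
* $(1,1)$: then $M(T_u\cap T_v)\le M(T'_e)<2$.

If $l_u=1$, then $T_u\setminus T'_e$ is nonempty and connected, and exactly one edge joins it to $T_u\cap T'_e$, since each component of $T_u\setminus T'_e$ is joined to the subtree $T_u\cap T'_e$ by one edge.

No type contradicts the lower bounds $M(v)\ge t+1$ and $M\ge0$ by itself. This is the window (3) again.

**Lemma 8.** $M(u)<2t+4$ for every vertex $u$. If some edge at $u$ has $l_u=0$, then $M(u)<2t+2$.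

*Proof.* If an edge $e$ at $u$ has $l_u=0$, then $M(u)\le M(T'_e)<2t+2$. Suppose that all edges $uv$ at $u$ have $l_u=1$ (there is at least one edge, since $G$ is connected). Then $M(T'_{uv})<t+2$ for all of them, and we try to cover $T_u$ by two of these subtrees. Put $A_v=T_u\cap T'_{uv}$ and $C_v=T_u\setminus A_v$, and choose $v$ with $|C_v|$ minimal. Let $xy$ be the edge with $x\in A_v$, $y\in C_v$; deleting it splits $T_u$ into $A_v$ and $C_v$. By (9) there is $v'\in(x\cap y)\setminus\{u\}$, and $v'$ is a neighbor of $u$. Then $x,y\in T_u\cap T_{v'}\subseteq A_{v'}$, so the connected set $C_{v'}$ avoids $x$ and $y$. Hence it lies in $C_v\setminus\{y\}$ or in $A_v\setminus\{x\}$. The first contradicts minimality. So $C_{v'}\subseteq A_v$, and therefore $A_v\cup A_{v'}=T_u$. Both $T'_{uv}$ and $T'_{uv'}$ contain $x$, so by (5) and $M\ge0$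
$$M(u)\le M(T'_{uv}\cup T'_{uv'})\le M(T'_{uv})+M(T'_{uv'})<2t+4. \qquad\square$$

The next lemma is where the margin between $2t+1$ and $2t+2$ is won. For a clique $X$ put $H_X=\bigcap_{v\in X}T_v$, which is nonempty by Helly.

**Lemma 9.** Let $X$ be a clique with $|X|=k\ge2$.

(a) Over ordered pairs $(a,b)$ of distinct elements of $X$,
$$\sum_{a\ne b}M(T_a\cup T_b)\ \ge\ (k-1)\Bigl[\sum_{v\in X}M(v)+M\bigl(\textstyle\bigcup_{v\in X}T_v\bigr)-M(H_X)\Bigr]. \tag{11}$$

(b) If all pairs in $X$ have type $(0,0)$, then $\bigcup_{v\in X}T_v\ne T$ and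
$$\sum_{v\in X}(M(v)-\theta)<M(H_X)-t. \tag{12}$$

*Proof.* **(a)** Let $K\in H_X$ and $n(x)=|x\cap X|$, the number of $v\in X$ with $x\in T_v$. By (8), $M(T_a\cup T_b)=M(a)+i_K(T_b\setminus T_a)$. A node $x\ne K$ lies in $T_b\setminus T_a$ for exactly $n(x)(k-n(x))$ ordered pairs. So
$$\sum_{a\ne b}M(T_a\cup T_b)=(k-1)\sum_{a\in X}M(a)+\sum_{x\ne K}n(x)\bigl(k-n(x)\bigr)\,i_K(x).$$
For $1\le n(x)\le k-1$ we have $n(x)(k-n(x))\ge k-1$, and these nodes $x$ form $\bigcup_XT_v\setminus H_X$. By (8), $i_K(\bigcup_XT_v\setminus H_X)=M(\bigcup_XT_v)-M(H_X)$. This gives (11).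

**(b)** For $a\neq b$ in $X$, $M(T_a\cup T_b)<2t+2$, so by Lemma 6 $T_a\cup T_b$ contains at most one leaf of $T$. Two leaves in $\bigcup_XT_v$ would both lie in some $T_a\cup T_b$ with $a\ne b$. So $\bigcup_XT_v$ contains at most one leaf, while $T$ has at least two; hence $\bigcup_XT_v\ne T$. The left side of (11) is less than $k(k-1)(2t+2)$. Dividing by $k-1$ and using $M(\bigcup_XT_v)\ge t+k$ (Lemma 5),
$$\sum_{v\in X}M(v)<k(2t+2)-(t+k)+M(H_X).$$
Subtract $k\theta=k(2t+1)$. $\square$

## 7. The averaging identity and the vertices above average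

**The identity.** The aim is an exact lower bound on an average of $M(v)$. Root $T$ at a non-leaf node $R$, which exists because $T$ has at least $3$ nodes. Put $i(R)=M(R)$ and, for $x\ne R$ with parent edge $s_x$, $i(x)=M(x)-m(s_x)\ge0$. For a subtree $T'$ with top node $r$ put $\mu(T')=\sum_{x\in T'}i(x)$. Every $x\in T'\setminus\{r\}$ has its parent edge in $T'$, so by (4) $\mu(T')=M(T')-m(s_r)$ if $r\neq R$ and $\mu(T')=M(T')$ if $r=R$. So $\mu\le M$. Write $\mu(v)=\mu(T_v)$. Now $\sum_xi(x)=M(T)=N$, and $\sum_v\mu(v)=\sum_x|x|\,i(x)$, since $x$ lies in $T_v$ for exactly $|x|$ vertices $v$. Hence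
$$\sum_{v\in V}(\mu(v)-\theta)=\sum_x(|x|-\theta)\,i(x)=:Q, \tag{13}$$
and all terms on the right are nonnegative by (9).

In $G_t$ (where only the arithmetic matters, since its tree has two leaves and no other node) rooting at $x$ gives $i(x)=i(y)=t+1$ and $|x|=|y|=\theta$, so $Q=0$: the average of $\mu$ is exactly $2t+1$.

**Why this does not finish the proof yet.** Identity (13) says that $\mu$ is at least $2t+1$ on average, and Lemma 8 says that $\mu\le M<2t+4$ everywhere. These are compatible. Inequality (12) is stronger: it bounds the sum of $M(v)-\theta$ over a whole clique. But a vertex lies in many cliques, so the bounds cannot be summed over all nodes. We shall find *pairwise disjoint* nodes that together contain every vertex with $\mu(v)\ge\theta$. Also, the bound (12) can be positive when $M(H_X)>t$; such a clique will be paid for by the terms of $Q$ near it.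

**The set $U$.** Let $U=\{v:\mu(v)\ge\theta\}$. By (13), $U\neq\emptyset$. For $w\in U$ we have $M(w)\ge\mu(w)\ge2t+1$. By Lemma 8, if the top of $T_w$ is not $R$, its parent edge has $m=M(w)-\mu(w)<3$.

**Definition (3-component).** A *3-component* is a component of the graph formed by all nodes of $T$ and those edges $s$ with $m(s)\ge3$.

For example, in $G_t$ we have $m(s)=0$, so the two nodes are separate 3-components. If $C$ has $2t+3$ vertices instead of $2t$, then $m(s)=2t+3-2t=3$ and the whole tree is one 3-component. In general a 3-component is a subtree, the parent edge of its top (if any) has $m<3$, and if it has at least two nodes, then its top is incident with an edge having $m\ge3$, so its top has $M\ge3$ by Lemma 4(b).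

**Lemma 10.** (a) If $Z$ is a 3-component, $w\in U$ and $T_w\cap Z\ne\emptyset$, then $\mathrm{top}(Z)\in T_w$.

(b) Adjacent $w,w'\in U$ have type $(0,0)$, and then $M(T_w\cap T_{w'})>2t$, or type $(1,1)$, and then $M(T_w\cap T_{w'})<2$.

*Proof.* **(a)** Let $z\in T_w\cap Z$ and $r=\mathrm{top}(T_w)$. Both $r$ and $\mathrm{top}(Z)$ are ancestors of $z$ or equal to it, so they are comparable. If $r$ is not strictly below $\mathrm{top}(Z)$, then $\mathrm{top}(Z)$ is on the path from $z$ to $r$, which lies in $T_w$. Otherwise the parent edge of $r$ is on the path in $Z$ from $z$ to $\mathrm{top}(Z)$, so it has $m\ge3$, contradicting $m<3$.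

**(b)** Types $(1,0)$ and $(0,1)$ would give $M<t+2<2t+1$ for one of $w,w'$. In type $(0,0)$, by (5), $M(T_w\cap T_{w'})=M(w)+M(w')-M(T_w\cup T_{w'})>2(2t+1)-(2t+2)=2t$. Type $(1,1)$ was treated in Section 6. $\square$

**The relation.** For $w,w'\in U$ put $w\sim w'$ if $w=w'$, or if $T_w\cap T_{w'}\ne\emptyset$ and $M(T_w\cap T_{w'})\ge2$. For $w\ne w'$ this is equivalent to: $w,w'$ adjacent of type $(0,0)$.

**Lemma 11.** (a) If $w,w'\in U$ and both $T_w$ and $T_{w'}$ meet a common 3-component $Z$ with at least two nodes, then $w\sim w'$.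

(b) The relation $\sim$ is an equivalence relation on $U$.

*Proof.* **(a)** Let $w\ne w'$. By Lemma 10(a) both subtrees contain $\mathrm{top}(Z)$, so $M(T_w\cap T_{w'})\ge M(\mathrm{top}(Z))\ge3$.

**(b)** Only transitivity needs proof. Let $w\sim w'\sim w''$ be distinct, $P=T_w\cap T_{w'}$ and $P''=T_{w'}\cap T_{w''}$. Then $M(P),M(P'')>2t$ and $M(w')<2t+4$. If $P\cap P''\ne\emptyset$, then since $P\cup P''\subseteq T_{w'}$,
$$M(T_w\cap T_{w''})\ge M(P\cap P'')=M(P)+M(P'')-M(P\cup P'')>4t-(2t+4)=2t-4\ge2,$$
so $w\sim w''$. If $P\cap P''=\emptyset$, consider the path in $T_{w'}$ from $P$ to $P''$. Deleting an edge $s$ of this path splits $T_{w'}$ into parts $A\supseteq P$ and $B\supseteq P''$, so by (6)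
$$m(s)=M(A)+M(B)-M(w')\ge M(P)+M(P'')-M(w')>2t-4\ge3 .$$
So the path lies in one 3-component, which has at least two nodes and meets $T_w$ and $T_{w''}$. Now (a) gives $w\sim w''$. $\square$

For a class $\mathcal U$ of $\sim$, Helly gives $H_{\mathcal U}:=\bigcap_{w\in\mathcal U}T_w\ne\emptyset$. If $|\mathcal U|\ge2$, all its pairs have type $(0,0)$.

## 8. Disjoint representative cliques for the classes

Fix a class $\mathcal U$ and a vertex $w_0\in\mathcal U$. A *direction* at a node $K$ is a component of $T-K$. We want a node $K\in H_{\mathcal U}$ that is central in $T_{w_0}$, in the sense that no single direction carries too much of $M(w_0)$.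

**Lemma 12.** There is a node $K\in H_{\mathcal U}$ such that for each direction $d$ at $K$
$$M(w_0)-i_K(T_{w_0}\cap d)\ge t,\quad\text{and}\quad i_K(T_{w_0}\cap d)\le t+1\ \text{ if }M(w_0)<2t+2. \tag{14}$$
Moreover, $K$ is not a leaf of $T$, or it is a leaf with $q=|K\setminus s|\ge2$, where $s$ is its edge.

*Proof.* **Step 1: a central node $\kappa$ of $T_{w_0}$.** Orient each edge of $T_{w_0}$ towards the side of $T_{w_0}$ with larger $M$ (ties arbitrary). An orientation of a finite tree has a sink $\kappa$. For an edge $s=\kappa y$ of $T_{w_0}$ with sides $A_y\ni y$ and $A_\kappa\ni\kappa$ we have $M(A_y)\le M(A_\kappa)$ and $M(w_0)=M(A_y)+M(A_\kappa)-m(s)=M(A_\kappa)+i_\kappa(A_y)$. So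
$$i_\kappa(A_y)=M(A_y)-m(s)\le\tfrac12\bigl(M(A_y)+M(A_\kappa)-2m(s)\bigr)\le\tfrac12M(w_0).$$
The sets $A_y$ are the nonempty sets $T_{w_0}\cap d$ with $d$ a direction at $\kappa$.

**Step 2: the nearest node $K_0$ of $H_{\mathcal U}$ satisfies (14).** Note $H_{\mathcal U}\subseteq T_{w_0}$, and let $K_0$ be the node of $H_{\mathcal U}$ nearest to $\kappa$. If $K_0=\kappa$, then (14) holds, because $\frac12M(w_0)\ge\frac12(2t+1)>t$, and $\frac12M(w_0)<t+1$ if $M(w_0)<2t+2$.

Let $K_0\ne\kappa$. Let $s'=zK_0$ be the last and $\kappa y$ the first edge of the path from $\kappa$ to $K_0$. As $z\in T_{w_0}\setminus H_{\mathcal U}$, some $w\in\mathcal U$, $w\ne w_0$, has $z\notin T_w$. So the connected set $T_w\cap T_{w_0}\ni K_0$ lies in the component $A'\ni K_0$ of $T_{w_0}-s'$. The pair $w,w_0$ has type $(0,0)$, so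
$$M(A')\ge M(T_w\cap T_{w_0})=M(w)+M(w_0)-M(T_w\cup T_{w_0})>(2t+1)+M(w_0)-(2t+2)=M(w_0)-1 .$$
Let $B'\ni z$ be the other component. Since $s'$ is $\kappa y$ or lies in $A_y$, we have $A_\kappa\subseteq B'$ and $A'\subseteq A_y$. Hence
$$M(B')\ge M(A_\kappa)\ge M(A_y)\ge M(A')>M(w_0)-1,$$
and $M(K_0)\ge m(s')=M(A')+M(B')-M(w_0)>M(w_0)-2$. So $i_{K_0}(T_{w_0}\setminus\{K_0\})=M(w_0)-M(K_0)<2$, and (14) holds for $K_0$, because $M(w_0)-2\ge2t-1\ge t$ and $2\le t+1$.

**Step 3: avoiding leaves with $q=1$.** If $K_0$ is not a leaf with $q=1$, take $K=K_0$. Otherwise let $K_1$ be its neighbor, $s=K_0\cap K_1$, and take $K=K_1$. This is not a leaf, as $T$ has at least $3$ nodes.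

First, $K_1\in H_{\mathcal U}$. Suppose $T_w=\{K_0\}$ for some $w\in\mathcal U$. Since $R$ is not a leaf, $s$ is the parent edge of the top of $T_w$, so $m(s)<3$, and by Lemma 6 $M(w)=M(K_0)=1+t+m(s)<t+4<2t+1$, a contradiction. So every $T_w$ with $w\in\mathcal U$ contains $K_0$ and another node, hence $K_1$.

Second, (14) holds for $K_1$. In the direction $\{K_0\}$ we have $i_{K_1}(K_0)=q+t=t+1$, and $M(w_0)-(t+1)\ge t$. Let $d$ be another direction at $K_1$. From a node of $d$, the edge towards $K_1$ is the edge towards $K_0$. So $i_{K_1}(T_{w_0}\cap d)=i_{K_0}(T_{w_0}\cap d)\le M(w_0)-M(K_0)\le M(w_0)-(t+1)$, using $M(K_0)\ge t+1$. Hence $M(w_0)-i_{K_1}(T_{w_0}\cap d)\ge t+1$, and $i_{K_1}(T_{w_0}\cap d)<t+1$ if $M(w_0)<2t+2$. $\square$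

For each class fix such $w_0$ and $K=K_{\mathcal U}$, and call $K_{\mathcal U}$ the *representative* of $\mathcal U$. Since $K_{\mathcal U}\in H_{\mathcal U}$, we have $\mathcal U\subseteq K_{\mathcal U}$.

The next lemma says that for $v\in K$ almost all of the weight of $T_v$ lies inside $T_{w_0}$.

**Lemma 13.** Let $K=K_{\mathcal U}$ and $v\in K$, $v\ne w_0$. The edge $w_0v$ has either

(a) type $(0,0)$, and then $i_K(T_v\setminus T_{w_0})<1$; or

(b) $l_{w_0}=1$, $l_v=0$, and then $M(v)<t+2$ and $i_K(T_v\setminus T_{w_0})<2$.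

*Proof.* Let $T'=T'_{w_0v}$; it contains $T_{w_0}\cap T_v\ni K$. In type $(0,0)$, (8) gives $i_K(T_v\setminus T_{w_0})=M(T_v\cup T_{w_0})-M(w_0)<(2t+2)-(2t+1)=1$. The type $l_{w_0}=0,l_v=1$ would give $M(w_0)<t+2$, which is impossible. Now let $l_{w_0}=1$. Then $T_{w_0}\setminus T'$ is connected and avoids $K$, so it lies in one direction at $K$. By (8) and (14), $M(T'\cap T_{w_0})=M(w_0)-i_K(T_{w_0}\setminus T')\ge t$. Since $M(T')\ge M(T'\cap T_{w_0})\ge t\ge 2$, this excludes $l_v=1$. So $l_v=0$, which gives $T_v\subseteq T'$, $M(v)\le M(T')<t+2$, and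
$$i_K(T_v\setminus T_{w_0})\le i_K(T'\setminus T_{w_0})=M(T')-M(T'\cap T_{w_0})<(t+2)-t=2. \qquad\square$$

**Lemma 14.** Representatives of different classes are disjoint cliques.

*Proof.* Let $v\in K_{\mathcal U}\cap K_{\mathcal U'}$ and let $w,w'$ be the chosen vertices of the two classes. By Lemma 13 and (8), $M(T_v\cap T_w)>M(v)-2$ and $M(T_v\cap T_{w'})>M(v)-2$; this is trivial if $v=w$ or $v=w'$, respectively. Suppose these two subtrees of $T_v$ meet. Their union lies in $T_v$, so by (5) their intersection has $M>2(M(v)-2)-M(v)=M(v)-4\ge t-3\ge2$. Thus $M(T_w\cap T_{w'})\ge2$ and $w\sim w'$. Suppose they are disjoint. By (6), each edge $s$ of the path in $T_v$ between them has $m(s)>2(M(v)-2)-M(v)\ge t-3\ge3$. So $T_w$ and $T_{w'}$ meet a common 3-component with at least two nodes, and $w\sim w'$ by Lemma 11(a). In both cases $\mathcal U=\mathcal U'$. $\square$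

**Restricting the sum (13) to the representatives.** Every $w\in U$ lies in exactly one representative, that of its class. Every other vertex has $\mu<\theta$ and lies in at most one. Dropping the negative terms outside the representatives and using $\mu\le M$,
$$Q=\sum_v(\mu(v)-\theta)\le\sum_{\mathcal U}\sum_{v\in K_{\mathcal U}}(\mu(v)-\theta)\le\sum_{\mathcal U}E_{\mathcal U},\qquad E_{\mathcal U}:=\sum_{v\in K_{\mathcal U}}(M(v)-\theta). \tag{15}$$

## 9. An upper bound for $E_{\mathcal U}$

**Lemma 15.** For every class $\mathcal U$ with representative $K$: $E_{\mathcal U}<0$ or $E_{\mathcal U}<M(K)-t+5$.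

*Proof.* Let $n=|K|\ge2t+1$.

**Case $M(w_0)\ge2t+2$.** By Lemma 8, no edge at $w_0$ has $l_{w_0}=0$. So Lemma 13(b) applies to every $v\in K\setminus\{w_0\}$, and $M(v)<t+2$. Together with $M(w_0)-\theta<3$ this gives $E_{\mathcal U}<3+(n-1)(1-t)\le3+2t(1-t)<0$.

**Case $M(w_0)<2t+2$: sorting $K$.** We want to apply Lemma 9 to $K$, and we separate the vertices with small $M$, which may spoil the types but make $E_{\mathcal U}$ small. Put $L=\{v\in K:M(v)<t+4\}$ and $\lambda=|L|$. Since $2t+1\ge t+4$, $w_0\notin L$. If $a\in K\setminus L$, then $a=w_0$ or Lemma 13(a) holds for $a$. So by (14), for each direction $d$ at $K$,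
$$i_K(T_a\cap d)\le i_K(T_{w_0}\cap d)+i_K(T_a\setminus T_{w_0})<t+2\qquad(a\in K\setminus L). \tag{16}$$
(For $a=w_0$ the last summand is $0$.)

**Types of pairs in $K$.** Let $a,b\in K$ be distinct and $T'=T'_{ab}\ni K$. If $l_a=1$ and $a\notin L$, then $T_a\setminus T'$ lies in one direction at $K$, so $i_K(T_a\setminus T')<t+2$ by (16).

* In type $(1,1)$ with $a\notin L$ we would get $M(a)=M(T_a\cap T')+i_K(T_a\setminus T')<2+(t+2)=t+4$, a contradiction. So type $(1,1)$ requires $a,b\in L$.
* In type $l_a=1,l_b=0$ we have $M(b)<t+2$, so $b\in L$. If moreover $a\notin L$, then, since $T_b\subseteq T'$, $M(T_a\cup T_b)\le M(T'\cup T_a)=M(T')+i_K(T_a\setminus T')<(t+2)+(t+2)=2t+4$.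

Hence all pairs in $K\setminus L$ have type $(0,0)$. A pair with exactly one member in $L$ either has type $(0,0)$, or has $l=0$ for the member in $L$ and $l=1$ for the other; in both cases $M(T_a\cup T_b)<2t+4$.

**Subcase $\lambda=0$.** Apply Lemma 9(b) to $X=K$. Since $K$ is a maximal clique, $H_K=\{K\}$, so $E_{\mathcal U}<M(K)-t$.

**Subcase $\lambda=1$.** Put $Y=K\setminus L$, so $|Y|=n-1\ge2$. Apply (11) to $X=K$, where again $H_K=\{K\}$. Of the ordered pairs, $(n-1)(n-2)$ lie in $Y$ and $2(n-1)$ involve the vertex of $L$. So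
$$(n-1)\Bigl[\sum_{v\in K}M(v)+M\bigl(\textstyle\bigcup_{v\in K}T_v\bigr)-M(K)\Bigr]<(n-1)(n-2)(2t+2)+2(n-1)(2t+4)=(n-1)\bigl[n(2t+2)+4\bigr].$$
By Lemma 9(b), $\bigcup_{v\in Y}T_v\ne T$, so by Lemma 5 $M(\bigcup_{v\in K}T_v)\ge M(\bigcup_{v\in Y}T_v)\ge t+n-1$. Therefore
$$\sum_{v\in K}M(v)<n(2t+2)+4-(t+n-1)+M(K),$$
and subtracting $n(2t+1)$ gives $E_{\mathcal U}<M(K)-t+5$.

**Subcase $\lambda\ge2$.** Put $Y=K\setminus L\ni w_0$. Then $\sum_{v\in Y}(M(v)-\theta)<t+2$. Indeed, if $|Y|\ge2$, Lemma 9(b) bounds the sum by $M(H_Y)-t\le M(w_0)-t<t+2$; if $|Y|=1$, the sum is $M(w_0)-\theta<1$. Each $v\in L$ has $M(v)-\theta<(t+4)-(2t+1)=3-t<0$. So $E_{\mathcal U}<t+2+2(3-t)=8-t\le0$. $\square$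

## 10. Charging fat classes to 3-components

Call a class $\mathcal U$ *fat* if $E_{\mathcal U}\ge0$. For a fat class Lemma 15 gives
$$0\le E_{\mathcal U}<M(K_{\mathcal U})-t+5,\qquad\text{so}\qquad M(K_{\mathcal U})>t-5\ge3. \tag{17}$$
Let $Z_{\mathcal U}$ be the 3-component containing $K_{\mathcal U}$, and for a 3-component $Z$ let $Q(Z)=\sum_{x\in Z}(|x|-\theta)\,i(x)$ be its part of $Q$. Fat classes will be paid for by $Q(Z_{\mathcal U})$, so these parts must not overlap.

**Different fat classes have disjoint 3-components.** Suppose $K_{\mathcal U},K_{\mathcal U'}\in Z$ with $\mathcal U\ne\mathcal U'$. By Lemma 14, $K_{\mathcal U}\ne K_{\mathcal U'}$, so $Z$ has at least two nodes. The subtrees of the chosen vertices of both classes meet $Z$, in $K_{\mathcal U}$ and in $K_{\mathcal U'}$, so Lemma 11(a) makes the classes equal, a contradiction.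

**Lemma 16.** $E_{\mathcal U}<Q(Z_{\mathcal U})$ for every fat class $\mathcal U$.

*Proof.* Write $K=K_{\mathcal U}$, $Z=Z_{\mathcal U}$ and $M=M(K)>t-5$. The parent edge of $\mathrm{top}(Z)$, if any, has $m<3$, so
$$\sum_{x\in Z}i(x)=\mu(Z)>M(Z)-3\ge M-3>0 .$$

**(i) $Z$ has at least two nodes.** The gain here is that all nodes of $Z$ are larger than $\theta$. Each $x\in Z$ is incident with an edge $s$ with $m(s)\ge3$. By Lemma 4(a), $|s|=m(s)+p+p'\ge3+2t$, where $p,p'\ge t$ are the two values of $p$ on $s$. So $|x|\ge|s|+1\ge2t+4$, $|x|-\theta\ge3$, and $Q(Z)>3(M-3)$. Since $2M>2t-10\ge14-t$ (here $t\ge8$ is used), $3(M-3)\ge M-t+5>E_{\mathcal U}$.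

**(ii) $Z=\{K\}$ and $K$ is not a leaf.** Here $K$ itself is large. By Lemma 4(a), $|K|=M+\sum_{b\in\partial\{K\}}p(b)\ge M+2t$, so $|K|-\theta\ge M-1>2$. Hence
$$Q(Z)=(|K|-\theta)\,i(K)\ge(M-1)(M-3)\ge M-3\ge M-t+5>E_{\mathcal U}.$$

**(iii) $Z=\{K\}$ and $K$ is a leaf with edge $s$.** By Lemma 12, $q=|K\setminus s|\ge2$; this is why leaves with $q=1$ were avoided. As $Z=\{K\}$, $m(s)<3$. By (9), $|K|-\theta=|s|+q-\theta\ge q-1\ge1$. Since $K\ne R$, $i(K)=M(K)-m(s)=q+t$ by Lemma 6. So $Q(Z)\ge q+t\ge q+8$, while $E_{\mathcal U}<M-t+5=q+m(s)+5<q+8$. $\square$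

**End of the proof of Theorem 1.** Since $U\ne\emptyset$, there is at least one class, and non-fat classes have $E_{\mathcal U}<0$. If a fat class exists, then by (15), Lemma 16, the disjointness of the sets $Z_{\mathcal U}$ and the nonnegativity of the terms of $Q$,
$$Q\le\sum_{\mathcal U}E_{\mathcal U}\le\sum_{\mathcal U\text{ fat}}E_{\mathcal U}<\sum_{\mathcal U\text{ fat}}Q(Z_{\mathcal U})\le Q .$$
If there is no fat class, then $Q\le\sum_{\mathcal U}E_{\mathcal U}<0\le Q$. Both are contradictions. So the standing assumptions of Section 5 are inconsistent: a non-complete chordal $t$-tough graph with $t\ge8$ has an edge $e$ such that $G-e$ is $t$-tough. This proves Theorem 1, and with it Corollary 2. $\blacksquare$
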